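\title{Matroid branchwidth is at most linear in the circumference}

\begin{abstract}
We prove that a matroid whose largest circuit has $k$ elements has branchwidth at most $18(k-1)+1$. This confirms a conjecture from a paper of Bria\'nski, Joret and Seweryn, and the linear order cannot be improved. The proof measures sets by the rank function of a tangle and shows that a tangle of order $\theta\ge 3$ gives some circuit tangle rank at least $(\theta-1)/18$. We contract circuits greedily; the main step is that three successive circuits of almost maximum tangle rank can be rerouted into a single circuit of larger tangle rank.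
\end{abstract}

\section{Introduction}\label{sec:intro}

All matroids in this paper are finite. Let $M$ be a matroid with ground set $E$ and rank function $r$. Its \emph{connectivity function} is
\[
\lambda(A)=r(A)+r(E-A)-r(M)\qquad(A\subseteq E).
\]
It is symmetric under complementation, nonnegative and submodular. If $M$ is represented by a family of vectors, then $\lambda(A)$ is the dimension of the intersection of the span of $A$ with the span of $E-A$, so $\lambda(A)$ measures how strongly $A$ interacts with the rest of the matroid. A \emph{branch decomposition} of $M$ is a tree $T$ whose internal nodes have degree at most $3$, together with a bijection between the leaves of $T$ and the elements of $M$. Removing an edge of $T$ partitions $E$ into two sets $A$ and $E-A$, and the \emph{width} of the decomposition is the maximum of $\lambda(A)+1$ over all edges of $T$. The \emph{branchwidth} $\operatorname{bw}(M)$ is the minimum width of a branch decomposition. (If $|E|\le1$ there is no edge, and we take the width to be $1$.) Thus $M$ has small branchwidth when it can be cut recursively into single elements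 along cuts of low connectivity. Since $\lambda(A)=r(A)+r^*(A)-|A|$, where $r^*$ is the rank function of the dual $M^*$, we have $\operatorname{bw}(M)=\operatorname{bw}(M^*)$. For a loopless graph with a cycle, the branchwidth of the graph agrees with that of its cycle matroid.

The \emph{circumference} of a matroid with at least one circuit is the maximum size of a circuit. The following conjecture is posed in \cite{BJS}.

\begin{quote}
\emph{There is an absolute constant $c$ such that $\operatorname{bw}(M)\le ck$ for every matroid $M$ that has at least one circuit and has circumference $k$.}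
\end{quote}

The statement is known for graphic matroids, by Birmel\'e's theorem that a graph with at least one cycle has treewidth at most its circumference minus $1$, and for cographic matroids, since every graph with at least one edge has treewidth at most its cocircumference, the largest size of a bond.

Three small families show what to expect. First, long circuits do not force large branchwidth: in the $k$-element circuit $U_{k-1,k}$ every set has $\lambda\le1$, so the branchwidth is at most $2$. Only an upper bound on the branchwidth can hold. Second, $\lambda\le r(M)$ gives $\operatorname{bw}(M)\le r(M)+1$, but the rank is not bounded in terms of the circumference, even for connected matroids: the cycle matroid of $K_{2,n}$ has circumference $4$ and rank $n+1$. So the bound has to come from a highly connected part of $M$ and not from $M$ as a whole. Third, for a uniform matroid $U_{r,n}$ with $n>r$ the circumference is $r+1$, so $\operatorname{bw}\le k$, and equality can occur.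

\begin{example}\label{ex:uniform}
For $r\ge1$ we have $\operatorname{bw}(U_{r,3r})=r+1$. Indeed, in a branch decomposition with $n\ge2$ leaves some edge has at least $n/3$ leaves on each side. Otherwise, orient each edge away from its side with fewer than $n/3$ leaves and take a sink of the oriented tree. The sink is not a leaf, because $n-1\ge n/3$, and it is not an internal node, because at most three branches with fewer than $n/3$ leaves each cannot contain all $n$ leaves. In $U_{r,3r}$ both sides of such an edge have rank $r$, so the edge has $\lambda+1=r+1$.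
\end{example}

We prove the conjecture with $c=18$.

\begin{theorem}\label{thm:main}
If a matroid $M$ has a circuit and has circumference $k$, then $\operatorname{bw}(M)\le 18(k-1)+1$. Dually, if $M$ has a cocircuit and $k^*$ is the largest size of a cocircuit, then $\operatorname{bw}(M)\le 18(k^*-1)+1$.
\end{theorem}

By Example~\ref{ex:uniform} the linear order cannot be improved. We do not claim that the constant $18$ is optimal.

The highly connected part of a matroid is described by a tangle. A \emph{tangle of order $\theta$} in $M$ is a family $\mathcal T$ of subsets of $E$ such that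
\begin{itemize}
\item[(T1)] $\lambda(A)+1<\theta$ for all $A\in\mathcal T$;
\item[(T2)] if $\lambda(A)+1<\theta$, then $A\in\mathcal T$ or $E-A\in\mathcal T$;
\item[(T3)] no three (not necessarily distinct) members of $\mathcal T$ have union $E$;
\item[(T4)] $E-\{e\}\notin\mathcal T$ for all $e\in E$.
\end{itemize}
A tangle declares one side of each cut of low connectivity to be small, in such a way that three small sides never cover $E$. We use the following duality theorem of Geelen, Gerards, Robertson and Whittle \cite{GGRW}, which follows Robertson and Seymour \cite{RS}.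

\begin{theorem}[\cite{GGRW}]\label{thm:duality}
The maximum order of a tangle in $M$ equals $\operatorname{bw}(M)$.
\end{theorem}

We apply it only when $\operatorname{bw}(M)\ge3$, and only to obtain a tangle of order $\operatorname{bw}(M)$. The \emph{tangle rank} of a set $X\subseteq E$ is
\[
r_{\mathcal T}(X)=\min\{\lambda(A): X\subseteq A\in\mathcal T\},
\]
with $r_{\mathcal T}(X)=\theta-1$ if no member of $\mathcal T$ contains $X$. It is the connectivity of the cheapest cut that places $X$ on the small side. For instance, in $U_{r,3r}$ the sets with at most $r-1$ elements form a tangle of order $r+1$, and $r_{\mathcal T}(X)=\min\{|X|,r\}$. Theorem~\ref{thm:main} will follow from a statement in which the size of a circuit is replaced by its tangle rank.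

\begin{theorem}\label{thm:tangle}
If $\mathcal T$ is a tangle of order $\theta\ge3$ in $M$, then there is a circuit $C$ of $M$ with $r_{\mathcal T}(C)\ge(\theta-1)/18$.
\end{theorem}

Section~\ref{sec:idea} explains the method on a small graph. Section~\ref{sec:ears} develops the matroid tools for rerouting circuits, Section~\ref{sec:good} isolates the properties of the tangle rank that we use, Section~\ref{sec:greedy} reduces both theorems to a statement about three circuits, and Section~\ref{sec:three} proves that statement.

\section{The idea: three cycles in a graph}\label{sec:idea}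

Regard $r_{\mathcal T}(X)$ as the weight of $X$; the whole ground set has weight $\theta-1$. Choose a circuit of maximum weight $\kappa$ and contract it, choose a circuit of the contraction that adds as much weight as possible and contract it, and so on. The gains are nonincreasing and sum to $\theta-1$. If they decay geometrically, then $\theta-1=O(\kappa)$, which is Theorem~\ref{thm:tangle} up to the constant. So we must exclude several successive circuits that all gain almost $\kappa$, and the only available contradiction is to build from them a circuit of weight more than $\kappa$. The following model shows how many circuits this takes and how they are combined.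

Let $C_1,C_2,C_3$ be vertex-disjoint cycles of a graph $G$, let $P$ be the union of their edge sets, and let $w$ be an additive nonnegative weight on the edges that vanishes outside $P$ and has $w(C_i)=\kappa>0$. Suppose that every cycle of $G$ has weight at most $\kappa$. Contract each $C_i$ to a vertex. A cycle $D$ of $G/P$ \emph{visits} $C_i$ if it passes through the vertex that replaces $C_i$ and its two ends there are distinct vertices of $C_i$. These two vertices cut $C_i$ into two arcs, and $D$ becomes a cycle of $G$ once we add either arc of each visited $C_i$.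

If $D$ visits all three cycles, the heavier arcs give a cycle of weight at least $\frac32\kappa$, a contradiction. If $D$ visits exactly two cycles, the heavier arcs give weight at least $\kappa$, which is no contradiction; this is why two circuits do not suffice. It does follow that all four arcs have weight exactly $\kappa/2$. So we look for two cycles, $D$ visiting $C_1$ and $C_2$, and $D'$ visiting $C_1$ and $C_3$, and try to join them along $C_1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\coordinate (u) at (0,2); \coordinate (up) at (2.2,0);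
\coordinate (v) at (0,-2); \coordinate (vp) at (-2.2,0);
\coordinate (a) at (4.6,0.8); \coordinate (b) at (4.6,-0.8);
\coordinate (c) at (0.8,0); \coordinate (d) at (-0.8,0);
\draw (u)--(vp) (up)--(v) (a)--(3.8,0)--(b) (c)--(0,-0.6)--(d);
\draw[ultra thick] (u)--(a)--(5.4,0)--(b)--(v)--(vp)--(d)--(0,0.6)--(c)--(up)--cycle;
\foreach \p in {(u),(up),(v),(vp),(a),(b),(c),(d),(3.8,0),(5.4,0),(0,0.6),(0,-0.6)} \fill \p circle (2pt);
\node[above] at (u) {$u$}; \node[below] at (v) {$v$};
\node[right] at (up) {$u'$}; \node[left] at (vp) {$v'$};
\node at (-1.5,1.3) {$C_1$}; \node at (4.6,0) {$C_2$}; \node at (0,0) {$C_3$};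
\node at (2.6,1.65) {$D$}; \node at (2.6,-1.65) {$D$};
\node at (1.3,-0.27) {$D'$}; \node at (-1.3,-0.27) {$D'$};
\end{tikzpicture}
\caption{Three $4$-cycles $C_1,C_2,C_3$. The pair of edges $D$ joins $u,v\in C_1$ to $C_2$, and the pair $D'$ joins $u',v'\in C_1$ to $C_3$. The ends of $D$ and $D'$ alternate around $C_1$, and the thick cycle uses $D$, $D'$ and two edges of each $C_i$.}
\label{fig:graph}
\end{figure}

In the smallest case $D$ consists of two edges from $u,v\in C_1$ to two vertices of $C_2$, and $D'$ consists of two edges from $u',v'\in C_1$ to two vertices of $C_3$. Suppose first that $D$ and $D'$ \emph{cross}, that is, the cyclic order on $C_1$ is $u,u',v,v'$, as in Figure~\ref{fig:graph}. The four vertices cut $C_1$ into four paths, and either pair of opposite paths, $\{uu',vv'\}$ or $\{u'v,v'u\}$, completes $D$, $D'$, an arc of $C_2$ and an arc of $C_3$ to a cycle. One of the two pairs has weight at least $\kappa/2$, so we obtain a cycle of weight at least $\frac32\kappa$. With $4$-cycles and unit weights on $P$, the thick cycle in the figure has weight $6$ while $\kappa=4$. Suppose instead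 that the cyclic order is $u,u',v',v$. Then a cycle through $D$ and $D'$ must use the paths $uu'$ and $v'v$. These may both have weight $0$, with weight $\kappa/2$ on each of $u'v'$ and $vu$, and then the cycle has weight only $\kappa$. Crossing is essential.

Crossing is forced by a minimal choice. Among all cycles that visit $C_1$ and one other $C_i$, take $D$ with an arc $S$ on $C_1$ that is as short as possible, and then ask for a cycle $D'$ that visits $C_3$ and whose ends on $C_1$ remain distinct when $D$ and $C_1-S$ are contracted as well. One end of $D'$ is then an interior vertex of $S$. If the other end were on $S$ too, then $D'$ would have an arc properly contained in $S$. So the other end lies off $S$, and $D'$ crosses $D$.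

Three things change in the actual proof. The existence of $D$ and $D'$ has to be derived from the tangle (Lemma~\ref{lem:goodear}). In a matroid, $D$ may cut $C_1$ into more than two arcs and there is no cyclic order; crossing is replaced by a configuration of points and lines in a matroid of rank $3$ (Section~\ref{sec:plane}). Finally, the weight is only submodular and the three circuits have weight only close to $\kappa$. The rerouted circuit keeps about a quarter of the weight of $C_1$ and half of the weight of $C_2$ and of $C_3$, and the margin between $\frac54\kappa$ and $\kappa$ determines the constant.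

\section{Ears and arcs of a circuit}\label{sec:ears}

Throughout this section $L$ is a matroid with ground set $E(L)$ and rank function $r_L$. We write $L\backslash Z$, $L/Z$ and $L|Z$ for deletion, contraction and restriction, so $r_{L/Z}(A)=r_L(A\cup Z)-r_L(Z)$, and we write $A\cup e$ and $A-e$ for $A\cup\{e\}$ and $A-\{e\}$.

\subsection{Standard facts}

\emph{Nullity.} The nullity of $A$ is $n_L(A)=|A|-r_L(A)$. It vanishes exactly on independent sets, equals $1$ on circuits, and satisfies
\begin{equation}\label{eq:nulladd}
n_L(A\cup B)=n_L(A)+n_{L/A}(B)\qquad\text{for disjoint }A,B.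
\end{equation}

\emph{Skew sets.} For disjoint $A,Z$ put $\sqcap_L(A,Z)=r_L(A)+r_L(Z)-r_L(A\cup Z)\ge0$. This quantity is monotone in each argument: for $A'\subseteq A$, submodularity applied to $A$ and $A'\cup Z$ gives $\sqcap_L(A',Z)\le\sqcap_L(A,Z)$. The sets $A,Z$ are \emph{skew} if $\sqcap_L(A,Z)=0$. Then subsets of $A$ and $Z$ are skew as well, and hence $(L/Z)|A=L|A$. Since $n_{L/Z}(A)=n_L(A)+\sqcap_L(A,Z)$, \emph{contracting more elements never decreases the nullity of a set}. In particular, a set that is independent in $L/Z$ is independent in $L/Z'$ for every $Z'\subseteq Z$.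

\emph{Duality.} The dual $L^*$ has rank function
\begin{equation}\label{eq:dualrank}
r_{L^*}(A)=n_L(E(L))-n_L(E(L)-A).
\end{equation}
The circuits of $L$ are the complements of the hyperplanes (maximal proper flats) of $L^*$; a set is independent in $L$ if and only if its complement spans $L^*$; the loops of $L^*$ are the coloops of $L$, the elements that lie in no circuit of $L$; and $(L/Z)^*=L^*\backslash Z$, $(L\backslash Z)^*=L^*/Z$. The flats of $L/Z$ are the sets $F-Z$, where $F$ is a flat of $L$ containing $Z$. In a loopless matroid the flats of rank $1$ are the parallel classes, and they partition the ground set.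

\emph{Components.} The relation ``$e=f$, or some circuit contains $e$ and $f$'' is an equivalence relation on $E(L)$. Its classes are the \emph{components}, and $L$ is \emph{connected} if it has one component. A set $U$ is a union of components if and only if $U$ and $E(L)-U$ are skew, that is, $L=L|U\oplus L\backslash U$. A contraction of a direct sum is the direct sum of the corresponding contractions of the summands.

\begin{lemma}\label{lem:basic}
Let $A,B,Z\subseteq E(L)$.
\begin{itemize}
\item[(a)] If $A\cap B=\emptyset$ and $B$ is independent in $L/A$, then no circuit of $L$ contained in $A\cup B$ meets $B$. Consequently a set of nullity at most $1$ contains at most one circuit.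
\item[(b)] If $D$ is a circuit of $L/Z$ that is dependent in $L$, then $D$ is a circuit of $L$ and is skew to $Z$.
\item[(c)] Every circuit $D$ of $L/Z$ has the form $C-Z$ for a circuit $C\subseteq D\cup Z$ of $L$.
\item[(d)] If $C$ is a circuit of $L$ and $Z\subsetneq C$, then $C-Z$ is a circuit of $L/Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If a circuit $C\subseteq A\cup B$ contains $e\in B$, then $e$ lies in the closure of $A\cup(B-e)$, so $B$ is dependent in $L/A$. For two distinct circuits $C,C'$ this shows that $C'-C$ is dependent in $L/C$, so $n_L(C\cup C')\ge2$ by \eqref{eq:nulladd}.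

(b) Proper subsets of $D$ are independent in $L/Z$, hence in $L$. So $D$ is a circuit of $L$, and $n_L(D)=1=n_{L/Z}(D)$ gives $\sqcap_L(D,Z)=0$.

(c) Let $I$ be a basis of $Z$. Then $r_L(D\cup I)=r_L(D\cup Z)=|D|-1+|I|$, so $D\cup I$ contains a circuit $C$, and $C-Z\ne\emptyset$ because $I$ is independent. By (a), $C-Z$ is dependent in $L/Z$. It is contained in the circuit $D$, so it equals $D$.

(d) For $A\subseteq C-Z$ we have $n_{L/Z}(A)=n_L(A\cup Z)$ by \eqref{eq:nulladd}, since $Z$ is independent. This is $1$ for $A=C-Z$ and $0$ for $A\subsetneq C-Z$.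
\end{proof}

\subsection{Arcs}

By Lemma~\ref{lem:basic}(b), if $C$ is a circuit of $L$, then a circuit of $L/C$ is either a circuit of $L$ skew to $C$ or is independent in $L$. In the second case we call it an \emph{ear of $C$ in $L$}. In a graph, an ear of a cycle $C$ is a path whose ends are distinct vertices of $C$ and which is otherwise disjoint from $C$; it cuts $C$ into two arcs. The next lemma defines arcs in general.

\begin{lemma}[arcs]\label{lem:arcs}
Let $X$ be an ear of a circuit $C$ in $L$, and let $W=(L|(C\cup X))^*$. Then $W$ is loopless of rank $2$, and its parallel classes are $X$ and sets $S_1,\dots,S_a$ with $a\ge2$ that partition $C$. We call them the \emph{arcs} of $X$ on $C$ in $L$. Moreover: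
\begin{itemize}
\item[(a)] $X\cup(C-S)$ is a circuit of $L$ for each arc $S$;
\item[(b)] each arc $S$ is a circuit of $L/(X\cup(C-S))$;
\item[(c)] if $e,f$ lie in different arcs, then $X$ is independent in $L/(C-\{e,f\})$.
\end{itemize}
\end{lemma}

\begin{proof}
The rank of $W$ is $n_L(C\cup X)=n_L(C)+n_{L/C}(X)=2$. Every element of $C\cup X$ lies in a circuit of $L|(C\cup X)$, by Lemma~\ref{lem:basic}(c) for the elements of $X$, so $W$ is loopless. The hyperplanes of $W$ are therefore its parallel classes. The set $X$ is the complement of the circuit $C$, hence a parallel class, and the remaining classes partition $C$. If $C$ were a single class, its complement $X$ would be a circuit of $L$; so $a\ge2$. Part (a) holds because $X\cup(C-S)$ is the complement of the hyperplane $S$. For (b), the dual of $(L/(X\cup(C-S)))|S$ is $W|S=U_{1,|S|}$, so this matroid is $U_{|S|-1,|S|}$. For (c), the pair $\{e,f\}$ spans $W$, so $X\cup(C-\{e,f\})$ is independent in $L$, and \eqref{eq:nulladd} gives the claim.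
\end{proof}

An ear may have more than two arcs: in $U_{2,4}$ a single element is an ear of the circuit formed by the other three, and its arcs are the three singletons.

We shall build the final circuit in a contraction and then undo the contractions one circuit at a time. Each time we need to know that the current circuit is an ear, so that it picks up part of the circuit being uncontracted. The following criterion covers all cases.

\begin{lemma}[lifting]\label{lem:lift}
Let $C$ be a circuit of $L$ and let $A,B\subseteq E(L)-C$ be disjoint, with $B$ independent in $L/A$. Then every circuit $Q\subseteq A\cup B$ of $L/C$ that meets $B$ is an ear of $C$ in $L$.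
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(a), $Q$ is not a circuit of $L$, so by Lemma~\ref{lem:basic}(b) it is independent in $L$.
\end{proof}

\subsection{One ear for two circuits}

The next lemma is the matroid form of the statement that a $2$-connected piece of a graph that is attached to each of two cycles in at least two vertices contains a cycle visiting both. Finding an ear for each circuit separately is easy. To find a common ear we shrink each of the two circuits to a single element and use the fact that two elements of a connected matroid lie in a common circuit.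

\begin{lemma}[common ear]\label{lem:common}
Let $R\subseteq E(L)$, let $Y_1,Y_2\subseteq R$ be disjoint, put $R_0=R-(Y_1\cup Y_2)$ and $L_i=L/(R-Y_i)$, and let $K$ be a component of $L/R$. Suppose that
\begin{itemize}
\item[(i)] $Y_1$ and $Y_2$ are circuits of $L/R_0$ and are skew in $L/R_0$;
\item[(ii)] for $i=1,2$, some component of $L_i$ meets both $K$ and $Y_i$.
\end{itemize}
Then some circuit $D\subseteq K$ of $L/R$ is independent in both $L_1$ and $L_2$.
\end{lemma}

\begin{proof}
By (i), $Y_i$ is a circuit of $L_i=(L/R_0)/Y_{3-i}$, and $L_i/Y_i=L/R$.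

\emph{An ear for each $Y_i$.} We claim that some circuit $D_i\subseteq K$ of $L/R$ is independent in $L_i$. Otherwise every subset of $K$ that is independent in $L_i$ is independent in $L/R$, so $r_{L_i}(K)=r_{L/R}(K)$. With $J=E(L)-R-K$ we get
\[
r_{L_i}(K)+r_{L_i}(J\cup Y_i)=r_{L/R}(K)+r_{L/R}(J)+r_{L_i}(Y_i)=r(L/R)+r_{L_i}(Y_i)=r(L_i),
\]
so $K$ is a union of components of $L_i$, contrary to (ii). Thus $D_i$ is an ear of $Y_i$ in $L_i$. Choose $e_i,f_i$ in different arcs. By Lemma~\ref{lem:arcs}(c), $D_i$ is independent in $L/(R-\{e_i,f_i\})$.

\emph{Shrinking.} Let $L''=L/(R-\{e_1,f_1,e_2,f_2\})$. By (i), $(L/R_0)|(Y_1\cup Y_2)$ is the direct sum of its restrictions to the circuits $Y_1$ and $Y_2$. By Lemma~\ref{lem:basic}(d), $L''|\{e_1,f_1,e_2,f_2\}$ is then the direct sum of the two-element circuits $\{e_1,f_1\}$ and $\{e_2,f_2\}$; in particular $\{e_1,e_2\}$ is independent in $L''$. Let $L'=L''|(K\cup\{e_1,e_2\})$. Contracting $e_i$ turns $f_i$ into a loop, and contracting a loop is the same as deleting it. Hence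
\[
L'/\{e_1,e_2\}=(L/R)|K,\qquad L'/e_{3-i}=\bigl(L/(R-\{e_i,f_i\})\bigr)|(K\cup e_i)\quad(i=1,2).
\]

\emph{$L'$ is connected.} The matroid $(L/R)|K$ is connected, so any two elements of $K$ lie in a circuit of $L'/\{e_1,e_2\}$ and hence, by Lemma~\ref{lem:basic}(c), in a circuit of $L'$. The set $D_i$ is a circuit of $(L'/e_{3-i})/e_i$ and is independent in $L'/e_{3-i}$, so Lemma~\ref{lem:basic}(c) shows that $D_i\cup e_i$ is a circuit of $L'/e_{3-i}$. By the same lemma it is contained in a circuit of $L'$, so $e_i$ lies in the component of $L'$ that contains $K$.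

\emph{The common ear.} Let $X$ be a circuit of $L'$ containing $e_1$ and $e_2$. Then $X\ne\{e_1,e_2\}$, since this pair is independent. Put $D=X-\{e_1,e_2\}\subseteq K$. By Lemma~\ref{lem:basic}(d), $D$ is a circuit of $(L/R)|K$, and $D\cup e_i$ is a circuit of $L'/e_{3-i}$. So $D$ is independent in $L/(R-\{e_i,f_i\})$, and hence in $L_i$, because $R-Y_i\subseteq R-\{e_i,f_i\}$.
\end{proof}

\section{Good pairs}\label{sec:good}

The greedy procedure contracts circuits, so we need a setting that is closed under contraction. We keep only those properties of the tangle rank that survive it.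

\begin{definition}
A \emph{good pair} $(M,\rho)$ consists of a matroid $M$ on $E$ and a monotone submodular function $\rho\colon 2^E\to\mathbb Z$ with $\rho(\emptyset)=0$ such that
\begin{itemize}
\item[(G1)] for every $R\subseteq E$ and every partition $(U,V)$ of $E-R$ into sets that are skew in $M/R$, we have $\rho(R\cup U)=\rho(R)$ or $\rho(R\cup V)=\rho(R)$;
\item[(G2)] $\rho(E-e)=\rho(E)$ for all $e\in E$.
\end{itemize}
We call $\rho(X)$ the \emph{weight} of $X$.
\end{definition}

Condition (G1) says that when a contraction falls apart, all remaining weight sits in one part; (G2) says that no single element is needed to reach full weight. We shall prove that in a good pair with $\rho(E)>0$ some circuit has weight at least $\rho(E)/18$, and both conditions are necessary for this. For the direct sum of $m$ copies of $U_{1,2}$ with $\rho=r$, (G2) holds, (G1) fails for $m\ge2$, the total weight is $m$ and every circuit has weight $1$. For $U_{1,1}$ with $\rho=r$, (G1) holds, (G2) fails and there is no circuit.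

If $(M,\rho)$ is good and $Z\subseteq E$, then $(M/Z,\rho_Z)$ with $\rho_Z(X)=\rho(X\cup Z)-\rho(Z)$ is good: conditions (G1) and (G2) for $\rho_Z$ are instances of those for $\rho$, because $(M/Z)/R=M/(Z\cup R)$. We use monotonicity and submodularity in the combined form
\begin{equation}\label{eq:sub}
\rho(X\cup Y)+\rho(A)\le\rho(X)+\rho(Y)\qquad\text{for }A\subseteq X\cap Y.
\end{equation}
It contains subadditivity ($A=\emptyset$) and the rule of diminishing gains: $\rho(Z'\cup X)-\rho(Z')\le\rho(Z\cup X)-\rho(Z)$ for $Z\subseteq Z'$. Say that an element $e$ \emph{gains over} $R$ if $\rho(R\cup e)>\rho(R)$. Adding the elements of a set $X$ one at a time, we see from diminishing gains that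
\begin{equation}\label{eq:gain}
\rho(R\cup X)>\rho(R)\ \Longrightarrow\ \text{some element of $X$ gains over $R$.}
\end{equation}

\begin{lemma}\label{lem:tanglegood}
Let $\mathcal T$ be a tangle of order $\theta\ge3$ in $M$. Then $(M,r_{\mathcal T})$ is a good pair, $r_{\mathcal T}(E)=\theta-1$, and $r_{\mathcal T}(C)\le|C|-1$ for every circuit $C$ of $M$.
\end{lemma}

\begin{proof}
Put $\rho=r_{\mathcal T}$. Members of $\mathcal T$ have $\lambda\le\theta-2$, so $\rho\le\theta-1$, with equality exactly for the sets contained in no member of $\mathcal T$. This gives monotonicity. By (T3), $E\notin\mathcal T$, so $\rho(E)=\theta-1$, and (T2) gives $\emptyset\in\mathcal T$ and $\rho(\emptyset)=0$. By (T4) and $E\notin\mathcal T$, no member of $\mathcal T$ contains $E-e$, which is (G2).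

\emph{Submodularity.} If $\rho(X)=\theta-1$, then $\rho(X\cup Y)=\rho(X)$ and $\rho(X\cap Y)\le\rho(Y)$, and the same argument applies if $\rho(Y)=\theta-1$. Otherwise take $A,B\in\mathcal T$ with $A\supseteq X$, $B\supseteq Y$, $\lambda(A)=\rho(X)$ and $\lambda(B)=\rho(Y)$. By (T3), neither $E-(A\cup B)$ nor $E-(A\cap B)$ is in $\mathcal T$, since each of them covers $E$ together with $A$ and $B$. So by (T2), either $A\cup B\in\mathcal T$ or $\lambda(A\cup B)\ge\theta-1$, and in both cases $\rho(X\cup Y)\le\lambda(A\cup B)$. The same dichotomy for $A\cap B$ gives $\rho(X\cap Y)\le\lambda(A\cap B)$. Submodularity of $\lambda$ finishes the argument.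

\emph{Condition (G1).} If $\rho(R)=\theta-1$, both equalities hold by monotonicity. Otherwise take $A\in\mathcal T$ with $A\supseteq R$ and $\lambda(A)=\rho(R)$, and put $U'=U-A$, $V'=V-A$. Since $M/R$ is the direct sum of its restrictions to $U$ and $V$, the contraction $M/A$ is the direct sum of its restrictions to $U'$ and $V'$, that is, $r(A\cup U')+r(A\cup V')=r(E)+r(A)$. As $E-U'=A\cup V'$,
\[
\lambda(U')=r(U')+r(A\cup V')-r(E)=\sqcap_M(A,U')\le\sqcap_M(A,E-A)=\lambda(A),
\]
and by symmetry $\lambda(V')\le\lambda(A)$. The sets $A,U',V'$ cover $E$, so one of $U',V'$ is not in $\mathcal T$, say $U'$. By (T2), $A\cup V'\in\mathcal T$. This set contains $R\cup V$, so $\rho(R\cup V)\le\lambda(U')\le\rho(R)$.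

\emph{Circuits.} Since $\lambda(\{f\})\le1\le\theta-2$, (T2) and (T4) give $\{f\}\in\mathcal T$. So $\rho(\{f\})\le1$, and $\rho(X)\le|X|$ by subadditivity. Let $e\in C$ and $R=C-e$. Then $e$ is a loop of $M/R$, so (G1) applies with $U=\{e\}$. It gives either $\rho(C)=\rho(R)$, or $\rho(R)=\rho(E-e)=\rho(E)\ge\rho(C)$ by (G2). In both cases $\rho(C)\le|C|-1$.
\end{proof}

Let $(M,\rho)$ be good and $\rho(R)<\rho(E)$. By \eqref{eq:gain} some element $e$ gains over $R$. Let $U$ be the component of $M/R$ that contains $e$ and let $V$ be the rest. Then $\rho(R\cup U)>\rho(R)$, so (G1) gives $\rho(R\cup V)=\rho(R)$, and no element of $V$ gains over $R$. Thus all elements that gain over $R$ lie in one component of $M/R$, which we call the \emph{big component} $K_R$. It turns the connectivity hypothesis of Lemma~\ref{lem:common} into inequalities between weights.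

\begin{lemma}\label{lem:goodear}
Let $(M,\rho)$ be a good pair, let $R\subseteq E$, and let $Y_1,Y_2\subseteq R$ be disjoint sets that are skew circuits of $M/(R-(Y_1\cup Y_2))$. If $\rho(R-Y_i)<\rho(R)<\rho(E)$ for $i=1,2$, then some circuit of $M/R$ is independent in both $M/(R-Y_1)$ and $M/(R-Y_2)$.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:common} with $K=K_R$ and verify (ii). By \eqref{eq:gain}, some $y\in Y_i$ gains over $R-Y_i$. Some $e\in K_R$ gains over $R$, hence over $R-Y_i$ by diminishing gains. So the component $K_{R-Y_i}$ of $M/(R-Y_i)$ contains both $y$ and $e$.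
\end{proof}

\section{Greedy contraction of circuits}\label{sec:greedy}

The core of the proof is the following statement, proved in Section~\ref{sec:three}. Three successive circuits have total weight at most $3\kappa$ by subadditivity; the proposition saves a constant fraction of $\kappa$, as long as enough weight lies outside.

\begin{proposition}[three circuits]\label{prop:three}
Let $(M,\rho)$ be a good pair, let $\kappa$ be the maximum weight of a circuit of $M$, and suppose that $\rho(E)>\frac{10}3\kappa$. If $C_1$ is a circuit of $M$, $C_2$ is a circuit of $M/C_1$ and $C_3$ is a circuit of $M/(C_1\cup C_2)$, then $\rho(C_1\cup C_2\cup C_3)\le\frac{17}6\kappa$.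
\end{proposition}

\begin{proposition}\label{prop:heavy}
If $(M,\rho)$ is a good pair and $\rho(E)>0$, then some circuit $C$ of $M$ has $\rho(C)\ge\rho(E)/18$.
\end{proposition}

\begin{proof}[Proof, assuming Proposition~\ref{prop:three}]
For $Z\subseteq E$ let $\kappa(Z)$ be the maximum of $\rho_Z(D)$ over the circuits $D$ of $M/Z$, and $\kappa(Z)=0$ if $M/Z$ has no circuit.

\emph{If $Z\subseteq Z'$, then $\kappa(Z')\le\kappa(Z)$.} By Lemma~\ref{lem:basic}(c), a circuit $D'$ of $M/Z'$ is contained in a circuit $D$ of $M/Z$, and $\rho_{Z'}(D')\le\rho(Z'\cup D)-\rho(Z')\le\rho_Z(D)$ by diminishing gains.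

\emph{If $\rho(Z)<\rho(E)$, then $\kappa(Z)>0$.} Let $e$ gain over $Z$. If $e$ were a coloop of $M/Z$, then (G1) with $U=\{e\}$ would give $\rho(E-e)=\rho(Z)<\rho(E)$, contrary to (G2). So $e$ lies in a circuit $D$ of $M/Z$, and $\rho_Z(D)>0$.

Put $Z_0=\emptyset$. As long as $\rho(Z_{i-1})<\rho(E)$, let $C_i$ be a circuit of $M/Z_{i-1}$ with $\rho_{Z_{i-1}}(C_i)=\kappa_i:=\kappa(Z_{i-1})$, and put $Z_i=Z_{i-1}\cup C_i$. The process stops at some $n\ge1$ with $\rho(Z_n)=\rho(E)$, and $\kappa_1\ge\dots\ge\kappa_n>0$, $\rho(Z_i)=\kappa_1+\dots+\kappa_i$. Put $\kappa_i=0$ for $i>n$. We claim that for $1\le i\le n$,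
\begin{equation}\label{eq:decay}
\rho(E)-\rho(Z_{i-1})>\tfrac{10}3\kappa_i\ \Longrightarrow\ \kappa_{i+1}+\kappa_{i+2}\le\tfrac{11}6\kappa_i .
\end{equation}
If $i+2>n$, then $\kappa_{i+1}+\kappa_{i+2}=\kappa_{i+1}\le\kappa_i$. Otherwise Proposition~\ref{prop:three}, applied to the good pair $(M/Z_{i-1},\rho_{Z_{i-1}})$ and to $C_i,C_{i+1},C_{i+2}$, gives $\kappa_i+\kappa_{i+1}+\kappa_{i+2}\le\frac{17}6\kappa_i$.

Let $m$ be the least index with $\rho(E)-\rho(Z_{m-1})\le\frac{10}3\kappa_m$; it exists because $\rho(E)-\rho(Z_{n-1})=\kappa_n$. If $m=1$, then $\rho(E)\le\frac{10}3\kappa_1$. If $m\ge2$, put $s=\kappa_1+\dots+\kappa_{m-1}=\rho(Z_{m-1})$ and sum \eqref{eq:decay} over $1\le i<m$: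
\[
(s-\kappa_1+\kappa_m)+(s-\kappa_1-\kappa_2+\kappa_m+\kappa_{m+1})\le\tfrac{11}6s .
\]
Hence $s\le6(2\kappa_1+\kappa_2-2\kappa_m)\le18\kappa_1-12\kappa_m$, and $\rho(E)\le s+\frac{10}3\kappa_m\le18\kappa_1$. In both cases $\rho(C_1)=\kappa_1\ge\rho(E)/18$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tangle}]
By Lemma~\ref{lem:tanglegood}, $(M,r_{\mathcal T})$ is a good pair with $r_{\mathcal T}(E)=\theta-1>0$. Apply Proposition~\ref{prop:heavy}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $k=1$, every element is a loop or a coloop, so $\lambda\equiv0$ and $\operatorname{bw}(M)\le1$. If $k\ge2$ and $\operatorname{bw}(M)\le2$, the bound holds. Let $\theta=\operatorname{bw}(M)\ge3$. By Theorem~\ref{thm:duality} there is a tangle $\mathcal T$ of order $\theta$, and Theorem~\ref{thm:tangle} and Lemma~\ref{lem:tanglegood} give a circuit $C$ with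
\[
(\theta-1)/18\le r_{\mathcal T}(C)\le|C|-1\le k-1 .
\]
The dual statement follows from $\operatorname{bw}(M)=\operatorname{bw}(M^*)$.
\end{proof}

\section{Three heavy circuits: proof of Proposition~\ref{prop:three}}\label{sec:three}

Let $P=C_1\cup C_2\cup C_3$ and suppose, for a contradiction, that $\rho(P)>\frac{17}6\kappa$. By Lemma~\ref{lem:basic}(c), a circuit of a contraction of $M$ is contained in a circuit of $M$, so
\begin{equation}\label{eq:cap}
\rho(X)\le\kappa\quad\text{for every circuit $X$ of every contraction of $M$.}
\end{equation}
In particular $\rho(C_i)\le\kappa$ and $\rho(P)\le3\kappa$, so the deficit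
\[
\eta=3\kappa-\rho(P)\qquad\text{satisfies}\qquad 0\le\eta<\kappa/6 .
\]
All lemmas of this section are proved under these assumptions. The aim is a circuit of weight more than $\kappa$.

\subsection{Weight inequalities and skewness}

\begin{lemma}\label{lem:twoarc}
Let $X$ be an ear of a circuit $C$ in a contraction $L$ of $M$.
\begin{itemize}
\item[(a)] $\rho(C\cup X)+\rho(X)\le2\kappa$.
\item[(b)] There is an arc $S$ with $\rho(C-S)\ge\frac12\rho(C)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $S,S'$ be distinct arcs; they are disjoint. The circuits $X\cup(C-S)$ and $X\cup(C-S')$ of $L$ have union $C\cup X$ and both contain $X$, so (a) follows from \eqref{eq:sub} and \eqref{eq:cap}. Also $(C-S)\cup(C-S')=C$, so $\rho(C-S)+\rho(C-S')\ge\rho(C)$, which gives (b).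
\end{proof}

The first consequence is that the three circuits are as independent of each other as the disjoint cycles of Section~\ref{sec:idea}.

\begin{lemma}\label{lem:skew}
The sets $C_1,C_2,C_3$ are circuits of $M$, and $r(P)=r(C_1)+r(C_2)+r(C_3)$.
\end{lemma}

\begin{proof}
For $i\ne j$, subadditivity gives $\rho(C_i\cup C_j)\ge\rho(P)-\kappa=2\kappa-\eta$ and $\rho(C_j)\ge\rho(P)-2\kappa=\kappa-\eta$. The sum is at least $3\kappa-2\eta>2\kappa$, so by Lemma~\ref{lem:twoarc}(a), $C_j$ is not an ear of $C_i$ in any contraction of $M$. We use this three times, each time with Lemma~\ref{lem:basic}(b). First, $C_2$ is a circuit of $M/C_1$ and not an ear of $C_1$ in $M$, so it is a circuit of $M$ skew to $C_1$; consequently $C_1$ is a circuit of $M/C_2$. Second, $C_3$ is a circuit of $(M/C_2)/C_1$ and not an ear of $C_1$ in $M/C_2$, so it is a circuit of $M/C_2$. Third, $C_3$ is not an ear of $C_2$ in $M$, so it is a circuit of $M$. As a circuit of $M/(C_1\cup C_2)$ that is dependent in $M$, it is skew to $C_1\cup C_2$.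
\end{proof}

Thus $M|P=M|C_1\oplus M|C_2\oplus M|C_3$, each $C_i$ remains a circuit when one or both of the others are contracted, and from now on the situation is symmetric in the three indices.

In Section~\ref{sec:idea} the weights of arcs of different cycles added up. Here they add up to within $\eta$. For $A\subseteq C_i$ define the \emph{loss} $\ell_i(A)=\rho(C_i)-\rho(A)$. For $A_i\subseteq C_i$, adding $C_1,C_2,C_3$ in turn to $A_1\cup A_2\cup A_3$ increases the weight by at most $\ell_i(A_i)$ in the $i$-th step, by \eqref{eq:sub}. Therefore
\begin{equation}\label{eq:loss}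
\rho(A_1\cup A_2\cup A_3)\ge3\kappa-\eta-\ell_1(A_1)-\ell_2(A_2)-\ell_3(A_3).
\end{equation}
We always have $\ell_i(A)\le\kappa-\rho(A)$. Call $A\subseteq C_i$ \emph{heavy} if $\rho(A)\ge\frac12\rho(C_i)$; then $\ell_i(A)\le\frac12\rho(C_i)\le\kappa/2$. By Lemmas~\ref{lem:arcs}(a) and~\ref{lem:twoarc}(b), \emph{an ear $X$ of $C_i$ in a contraction $L$ extends to a circuit $X\cup A$ of $L$ with $A\subseteq C_i$ heavy}.

\subsection{Circuits that visit the $C_i$}

Put $N=M/P$ and $M_i=M/(P-C_i)$, so that $C_i$ is a circuit of $M_i$ and $M_i/C_i=N$. A circuit $D$ of $N$ \emph{visits} $C_i$ if it is independent in $M_i$, that is, if it is an ear of $C_i$ in $M_i$. In this case $\Pi_i(D)$ denotes the set of its arcs on $C_i$ in $M_i$. If $D$ does not visit $C_i$, then $D$ is a circuit of $M_i$ by Lemma~\ref{lem:basic}(b). The next three lemmas are the matroid versions of the first observations in Section~\ref{sec:idea}.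

\begin{lemma}\label{lem:second}
Let $\{i,j,l\}=\{1,2,3\}$, let $D$ visit $C_i$ and $C_j$, and let $S\in\Pi_i(D)$. Then $D\cup(C_i-S)$ is an ear of $C_j$ in $M/C_l$.
\end{lemma}

\begin{proof}
The set $D\cup(C_i-S)$ is a circuit of $M_i=(M/C_l)/C_j$. Apply Lemma~\ref{lem:lift} with $L=M/C_l$, $C=C_j$, $A=C_i$, $B=D$; here $L/A=M_j$, in which $D$ is independent.
\end{proof}

\begin{lemma}\label{lem:notthree}
No circuit of $N$ visits all of $C_1,C_2,C_3$.
\end{lemma}

\begin{proof}
Suppose that $D$ does. Choose $S\in\Pi_1(D)$ with $A_1=C_1-S$ heavy. By Lemma~\ref{lem:second}, $D\cup A_1$ extends to a circuit $Q=D\cup A_1\cup A_2$ of $M/C_3$ with $A_2\subseteq C_2$ heavy. By Lemma~\ref{lem:lift} with $L=M$, $C=C_3$, $A=C_1\cup C_2$, $B=D$ (independent in $L/A=M_3$), $Q$ is an ear of $C_3$ in $M$, so it extends to a circuit $Q\cup A_3$ of $M$ with $A_3\subseteq C_3$ heavy. By \eqref{eq:loss} its weight is at least $\frac32\kappa-\eta>\kappa$, contrary to \eqref{eq:cap}.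
\end{proof}

\begin{lemma}[balanced arcs]\label{lem:balanced}
If $D$ visits $C_i$ and $C_j$ with $i\ne j$ and $S\in\Pi_i(D)$, then $\rho(S)\ge\frac\kappa2-\eta$ and $\rho(C_i-S)\ge\frac\kappa2-\eta$.
\end{lemma}

\begin{proof}
Let $l$ be the third index. By Lemma~\ref{lem:second} there is a circuit $D\cup(C_i-S)\cup A_j$ of $M/C_l$ with $A_j\subseteq C_j$ heavy. By \eqref{eq:cap} and by \eqref{eq:loss} with $A_l=\emptyset$,
\[
\kappa\ge3\kappa-\eta-\ell_i(C_i-S)-\tfrac\kappa2-\kappa .
\]
So $\rho(S)\ge\rho(C_i)-\rho(C_i-S)=\ell_i(C_i-S)\ge\frac\kappa2-\eta$. The set $C_i-S$ contains another arc, to which this bound applies as well.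
\end{proof}

\subsection{The circuits $D$ and $D'$}

Let $\mathcal F$ be the set of circuits of $N$ that visit $C_1$ and exactly one of $C_2,C_3$. It is nonempty. Indeed, $\rho(P-C_i)\le2\kappa<3\kappa-\eta=\rho(P)\le3\kappa<\rho(E)$, and $C_1,C_2$ are skew circuits of $M/C_3$ by Lemma~\ref{lem:skew}. So Lemma~\ref{lem:goodear} with $R=P$, $Y_1=C_1$, $Y_2=C_2$ gives a circuit of $N$ that visits $C_1$ and $C_2$, and by Lemma~\ref{lem:notthree} it does not visit $C_3$.

\emph{Choose $D\in\mathcal F$ and $S\in\Pi_1(D)$ with $|S|$ minimum over all such pairs.} Exchanging the indices $2$ and $3$ if necessary, we assume that $D$ visits $C_1$ and $C_2$ but not $C_3$. Put $R=P\cup D$. As in Section~\ref{sec:idea}, we now ask for a circuit that is attached to $C_3$ and to the arc $S$ itself after $D$ has been contracted too. For this, $S$ and $C_3$ must still carry weight relative to the rest of $R$, and weight must remain outside $R$. The second requirement is where the hypothesis $\rho(E)>\frac{10}3\kappa$ is used in full.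

\begin{lemma}\label{lem:Dprime}
There is a circuit $D'$ of $M/R$ that is independent in $M/(R-S)$ and in $M/(R-C_3)$.
\end{lemma}

\begin{proof}
We apply Lemma~\ref{lem:goodear} with $Y_1=S$ and $Y_2=C_3$.

\emph{Weights.} Let $X=D\cup(C_1-S)$, an ear of $C_2$ in $M/C_3$ by Lemma~\ref{lem:second}. Lemmas~\ref{lem:twoarc}(a) and~\ref{lem:balanced} give $\rho(X\cup C_2)\le2\kappa-\rho(C_1-S)\le\frac32\kappa+\eta$, and Lemma~\ref{lem:balanced} also gives $\ell_1(C_1-S)\le\frac\kappa2+\eta$. With \eqref{eq:sub} and $\eta<\kappa/6$ we obtain
\begin{align*}
\rho(R-S)&\le\rho(X\cup C_2)+\rho(C_3)\le\tfrac52\kappa+\eta<3\kappa-\eta=\rho(P)\le\rho(R),\\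
\rho(R-C_3)&\le\rho(X\cup C_2)+\ell_1(C_1-S)\le2\kappa+2\eta<3\kappa-\eta=\rho(P)\le\rho(R),\\
\rho(R)&\le\rho(R-C_3)+\rho(C_3)\le3\kappa+2\eta<\tfrac{10}3\kappa<\rho(E).
\end{align*}

\emph{Skew circuits.} Let $R_0=R-(S\cup C_3)=(C_1-S)\cup C_2\cup D$. Since $D$ is a circuit of both $N$ and $M_3=M/(C_1\cup C_2)$,
\[
r(R)=r(P)+|D|-1=r(C_3)+r(C_1\cup C_2)+|D|-1=r(C_3)+r(R-C_3),
\]
so $M|R=M|(R-C_3)\oplus M|C_3$. Contracting $R_0\subseteq R-C_3$, we see that $C_3$ is a circuit of $M/R_0$ and is skew to $S$ in $M/R_0$. By skewness, $(M/R_0)|S=(M/(R_0\cup C_3))|S=(M_1/X)|S$, and $S$ is a circuit of this matroid by Lemma~\ref{lem:arcs}(b).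
\end{proof}

Fix such a $D'$; it is nonempty and disjoint from $R$. We record two nullities. Since $D$ is independent in $M_2$, and $M_2/D=M/(C_1\cup C_3\cup D)$ with $C_1\cup C_3\cup D\subseteq R$,
\begin{equation}\label{eq:n2}
n_{M_2}(D\cup D')=n_{M_2}(D)+n_{M_2/D}(D')\le0+n_{M/R}(D')=1 .
\end{equation}
Since $D$ is a circuit of $M_3$ and $M_3/D=M/(R-C_3)$,
\begin{equation}\label{eq:n3}
n_{M_3}(D\cup D')=n_{M_3}(D)+n_{M/(R-C_3)}(D')=1+0=1 .
\end{equation}

\subsection{Crossing, seen in a matroid of rank three}\label{sec:plane}

We need a circuit that contains $D\cup D'$ and a fair share of $C_1$. All candidates are circuits of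
\[
\Phi=M_1|(C_1\cup D\cup D').
\]
By \eqref{eq:nulladd}, the ground set of $\Phi$ has nullity $n_{M_1}(C_1)+n_N(D)+n_{N/D}(D')=3$, so $\Phi^*$ has rank $3$. We call its flats of rank $1$ and $2$ \emph{points} and \emph{lines}. The circuits of $\Phi$ are the complements of the lines, so we are looking for a line that avoids $D\cup D'$ and leaves out a fair share of $C_1$. A set of rank $2$ lies in exactly one line, its closure, and so two distinct lines meet in a set of rank at most $1$.

In the graph of Figure~\ref{fig:graph}, $\Phi$ is the cycle matroid of a subdivision of $K_4$, with $D$ and $D'$ as the diagonals of the $4$-cycle $C_1$. The points of $\Phi^*$ are $D$, $D'$ and the four edges of $C_1$, and the lines avoiding $D\cup D'$ are the two pairs of opposite edges of $C_1$.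

\begin{lemma}\label{lem:plane}
The matroid $\Phi^*$ is loopless, $D\cup D'$ is a line, and $S\cup D'$ is the unique line that contains $S$. In particular $r_{\Phi^*}(S)=2$.
\end{lemma}

\begin{proof}
The set $D\cup D'$ is the complement of the circuit $C_1$. Every element of $D\cup D'$ lies in a circuit of $N|(D\cup D')=\Phi/C_1$, by Lemma~\ref{lem:basic}(c) for the elements of $D'$, and hence in a circuit of $\Phi$; so $\Phi^*$ is loopless. By \eqref{eq:dualrank}, $r_{\Phi^*}(D')=3-n_\Phi(C_1\cup D)=3-2=1$. The matroid $\Phi^*/D'$ is the dual of $\Phi\backslash D'=M_1|(C_1\cup D)$, so by Lemma~\ref{lem:arcs} the arc $S$ is a flat of rank $1$ in $\Phi^*/D'$. Hence $S\cup D'$ is a flat of rank $2$ in $\Phi^*$. Finally, $D'$ is independent in $(M/(R-S))|(S\cup D')=\Phi/((C_1-S)\cup D)$, whose dual is $\Phi^*|(S\cup D')$. So $S$ spans the line $S\cup D'$.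
\end{proof}

To use the minimality of $S$ we must compare it with the arcs of $D'$, and for this $D'$ has to be a member of $\mathcal F$. So far $D'$ is only a circuit of $N/D$; it could be an ear of $D$ in $N$. The next lemma excludes this by rerouting $D$ along $D'$.

\begin{lemma}\label{lem:inF}
The set $D'$ is a circuit of $N$ that visits $C_1$ and $C_3$ but not $C_2$. For every $T\in\Pi_1(D')$, we have $|T|\ge|S|$ and $T\cup D$ is a line of $\Phi^*$.
\end{lemma}

\begin{proof}
Suppose that $D'$ is independent in $N$, so that it is an ear of $D$ in $N$. Let $B_1,B_2\subseteq D$ be two distinct arcs. Then $D_h=D'\cup(D-B_h)$, $h=1,2$, are distinct circuits of $N$, both different from $D$. By \eqref{eq:n3} and Lemma~\ref{lem:basic}(a), $D$ is the only circuit of $M_3$ in $D\cup D'$, so $D_1$ and $D_2$ are not circuits of $M_3$, and both visit $C_3$. By \eqref{eq:n2}, at most one of them is a circuit of $M_2$, so one of them, say $D_1$, visits $C_2$. By Lemma~\ref{lem:notthree}, $D_1$ does not visit $C_1$. It is then a circuit of $M_1$, hence of $\Phi$, and its complement $C_1\cup B_1$ is a line that contains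 $S$. By Lemma~\ref{lem:plane}, $C_1\cup B_1=S\cup D'$, which is impossible because $D'$ is nonempty and disjoint from $C_1\cup B_1$.

So $D'$ is dependent in $N$, and by Lemma~\ref{lem:basic}(b) it is a circuit of $N$. Since $P-C_1\subseteq R-S$ and $P-C_3\subseteq R-C_3$, Lemma~\ref{lem:Dprime} shows that $D'$ is independent in $M_1$ and in $M_3$. By Lemma~\ref{lem:notthree} it does not visit $C_2$. Thus $D'\in\mathcal F$, and $|T|\ge|S|$ by the choice of $S$. Now $r_{\Phi^*}(D)=3-n_\Phi(C_1\cup D')=3-2=1$, and $T$ is a flat of rank $1$ in $\Phi^*/D=(M_1|(C_1\cup D'))^*$ by Lemma~\ref{lem:arcs}. So $T\cup D$ is a line.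
\end{proof}

The elements of $C_1$ now lie on a grid: think of $D\cup D'$ as the line at infinity, of the lines through $D'$ (arcs of $D$) as vertical, and of the lines through $D$ (arcs of $D'$) as horizontal. We want a diagonal line; see Figure~\ref{fig:grid}. We construct two of them that meet $S$ in different points, so that one of them misses at least half of the weight of $S$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw (0,-0.6)--(0,2.4) node[above] {$S\cup D'$};
\draw (-0.7,0)--(4.2,0) node[right] {$T_1\cup D$};
\draw (-0.7,1.8)--(4.2,1.8) node[right] {$T_2\cup D$};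
\draw[ultra thick] (-0.4,-0.3)--(3,2.25) node[above right] {$\alpha$};
\draw[ultra thick] (-0.55,2.1)--(4.03,-0.4) node[below right] {$\beta$};
\foreach \p in {(0,0),(0,1.8),(3.3,0),(2.4,1.8)} \fill \p circle (2.5pt);
\node[below right] at (0,0) {$s_1$}; \node[above right] at (0,1.8) {$s_2$};
\node[above right] at (3.3,0) {$t_1$}; \node[below right] at (2.4,1.8) {$t_2$};
\end{tikzpicture}
\caption{Lines of the rank-$3$ matroid $\Phi^*$. The points containing $D$ and $D'$ are at infinity, in the horizontal and vertical directions. The diagonals $\alpha$ through $s_1,t_2$ and $\beta$ through $s_2,t_1$ avoid $D\cup D'$ and meet the line $S\cup D'$ in different points.}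
\label{fig:grid}
\end{figure}

\begin{lemma}\label{lem:diagonal}
There is a set $A_1\subseteq C_1$ with $\rho(A_1)\ge\frac\kappa4-\frac\eta2$ such that $A_1\cup D\cup D'$ is a circuit of $M_1$.
\end{lemma}

\begin{proof}
Ranks and closures are taken in $\Phi^*$. By Lemma~\ref{lem:plane} there are $s_1,s_2\in S$ in different points. Let $T_h\in\Pi_1(D')$ be the arc that contains $s_h$. If $T_1=T_2$, the lines $T_1\cup D$ and $S\cup D'$ share the rank-$2$ set $\{s_1,s_2\}$ and are equal, although $D$ is nonempty and disjoint from $S\cup D'$. So $T_1\cap T_2=\emptyset$. If $T_1\subseteq S$, then $|T_1|\ge|S|$ forces $T_1=S\ni s_2$, contrary to $s_2\in T_2$; exchanging the indices gives $T_2\not\subseteq S$ as well. This is the only use of the minimality of $S$. Choose $t_h\in T_h-S$, and let $\alpha$ be the closure of $\{s_1,t_2\}$ and $\beta$ the closure of $\{s_2,t_1\}$.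

We examine $\alpha$. The point of $s_1$ is contained in the flat $S\cup D'$, which does not contain $t_2$; so $\{s_1,t_2\}$ has rank $2$, and $\alpha$ is a line different from $S\cup D'$. Also $\alpha\ne T_1\cup D$, since $t_2\notin T_1\cup D$. Let $d\in D\cup D'$. The point of $d$ is contained in the line $D\cup D'$, which does not contain $s_1$; so $\{s_1,d\}$ has rank $2$, and the unique line through it is $S\cup D'$ if $d\in D'$ and $T_1\cup D$ if $d\in D$. Neither line is $\alpha$, so $d\notin\alpha$. Hence $\alpha\subseteq C_1$. Finally, $\alpha\cap(S\cup D')$ has rank at most $1$ and contains $s_1$, so $\alpha\cap S$ is contained in the point of $s_1$. Exchanging the indices $1$ and $2$ of $s,t,T$ shows that $\beta\subseteq C_1$ is a line and that $\beta\cap S$ is contained in the point of $s_2$.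

The points of $s_1$ and $s_2$ are disjoint, so $\alpha\cap\beta\cap S=\emptyset$, that is, $S\subseteq(C_1-\alpha)\cup(C_1-\beta)$. By subadditivity and Lemma~\ref{lem:balanced}, some $\gamma\in\{\alpha,\beta\}$ has $\rho(C_1-\gamma)\ge\frac12\rho(S)\ge\frac\kappa4-\frac\eta2$. Put $A_1=C_1-\gamma$. Then $A_1\cup D\cup D'$ is the complement of the line $\gamma$, hence a circuit of $\Phi$ and of $M_1$.
\end{proof}

\subsection{Lifting to a circuit of $M$}

It remains to uncontract $C_2$ and then $C_3$. The circuit $X_1=A_1\cup D\cup D'$ of $M_1=M/(C_2\cup C_3)$ should be attached to $C_2$ through $D$ and to $C_3$ through $D'$.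

\emph{Uncontracting $C_2$.} Since $D'$ does not visit $C_2$, it is a circuit of $M_2$, so \eqref{eq:n2} and \eqref{eq:nulladd} give $n_{M_2/D'}(D)=n_{M_2}(D\cup D')-1\le0$. Thus $D$ is independent in $M_2/D'=(M/C_3)/(C_1\cup D')$. By Lemma~\ref{lem:lift} with $L=M/C_3$, $C=C_2$, $A=C_1\cup D'$, $B=D$, the set $X_1$ is an ear of $C_2$ in $M/C_3$. It extends to a circuit $X_2=X_1\cup A_2$ of $M/C_3$ with $A_2\subseteq C_2$ heavy.

\emph{Uncontracting $C_3$.} By Lemma~\ref{lem:Dprime}, $D'$ is independent in $M/(R-C_3)$. By Lemma~\ref{lem:lift} with $L=M$, $C=C_3$, $A=R-C_3=C_1\cup C_2\cup D$, $B=D'$, the set $X_2$ is an ear of $C_3$ in $M$. It extends to a circuit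
\[
X_3=A_1\cup A_2\cup A_3\cup D\cup D'
\]
of $M$ with $A_3\subseteq C_3$ heavy.

The losses are $\ell_1(A_1)\le\kappa-\rho(A_1)\le\frac34\kappa+\frac\eta2$ and $\ell_2(A_2),\ell_3(A_3)\le\frac\kappa2$. By \eqref{eq:loss},
\[
\rho(X_3)\ge3\kappa-\eta-\Bigl(\frac34\kappa+\frac\eta2\Bigr)-\kappa=\frac54\kappa-\frac32\eta>\kappa,
\]
where the last inequality is exactly the condition $\eta<\kappa/6$; this is the origin of the constant $\frac{17}6$. The circuit $X_3$ contradicts \eqref{eq:cap}. This proves Proposition~\ref{prop:three}, and with it Theorems~\ref{thm:tangle} and~\ref{thm:main}. \qed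

\begin{thebibliography}{9}

\bibitem{BJS}
Marcin Bria\'nski, Gwena\"el Joret and Micha{\l} T. Seweryn,
\emph{Pathwidth vs cocircumference},
arXiv:2306.03621 (2023).

\bibitem{GGRW}
Geelen, Gerards, Robertson and Whittle,
\emph{Obstructions to branch-decomposition of matroids},
J. Combin. Theory Ser. B \textbf{96} (2006).

\bibitem{RS}
Robertson and Seymour,
\emph{Graph Minors X}.

\end{thebibliography}
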